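\title{Sets that predict singular Gaussian processes\\ but not all processes of zero entropy}

\begin{abstract}
A set $P$ of positive integers is totally predictive if every finite-valued stationary process of zero entropy is determined by its values at the times in $P$. We construct a set $P$ that determines every real stationary Gaussian process of zero entropy, and a $\{0,1\}$-valued process of zero entropy in which $X_0$ is a fair coin independent of $(X_p)_{p\in P}$. This answers a question posed by Chandgotia and Weiss. The set removed from $\mathbb N$ consists of sums of moves around oriented triangles at rapidly growing scales. The three-term relation of each triangle produces the process, by linear algebra over $\mathbb F_2$; the absence of two-term relations makes $\mathbb Z\setminus P$ a Riesz set. The removed set must be infinite but can be as sparse as desired.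
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb N=\{1,2,\dots\}$, a \emph{stationary process} is a family of random variables $(X_n)_{n\in\mathbb Z}$ whose joint law is invariant under shifting the index, and measurability is understood modulo null sets. The \emph{entropy} of a stationary process is the Kolmogorov--Sinai entropy of the shift acting on its law. If the process takes finitely many values, its entropy is
\[
h(X)=\lim_{N\to\infty}\frac1N H(X_1,\dots,X_N),
\]
where $H$ is Shannon entropy, and $h(X)=0$ if and only if $X_0$ is measurable with respect to $\sigma(X_{-n}:n\in\mathbb N)$. Zero entropy thus means that the past determines the present. By stationarity $H(X_{-1},\dots,X_{-N})=H(X_1,\dots,X_N)$, so the reversed process $(X_{-n})$ has the same entropy, and the future determines the present as well.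

For Gaussian processes, zero entropy is a spectral condition. Let $\mathbb T=\mathbb R/\mathbb Z$, $e(t)=e^{2\pi it}$ and $e_n(x)=e(nx)$. The \emph{spectral measure} of a real, square-integrable stationary process is the finite positive Borel measure $\mu$ on $\mathbb T$ with $\operatorname{Cov}(X_n,X_m)=\int e_{n-m}\,d\mu$. A real stationary Gaussian process has zero entropy if and only if its spectral measure is singular. Here and below, ``singular'' and ``absolutely continuous'' refer to Lebesgue measure on $\mathbb T$.

How much of the past, or of the future, is needed to determine a process of zero entropy?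

\begin{definition}\label{def:predictive}
Let $P\subset\mathbb N$.
\begin{enumerate}
\item[(i)] $P$ is \emph{predictive} if for every finite-valued stationary process of zero entropy, $X_0$ is measurable with respect to $\sigma(X_{-p}:p\in P)$; that is, $H(X_0\mid X_{-p},\,p\in P)=0$.
\item[(ii)] $P$ is \emph{totally predictive} if for every finite-valued stationary process of zero entropy, every $X_n$ $(n\in\mathbb Z)$ is measurable with respect to $\sigma(X_p:p\in P)$.
\item[(iii)] $P$ is \emph{totally predictive for zero entropy Gaussian processes} if for every real stationary Gaussian process of zero entropy, every $X_n$ $(n\in\mathbb Z)$ is measurable with respect to $\sigma(X_p:p\in P)$.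
\end{enumerate}
\end{definition}

Reversing time shows that (ii) is unchanged when $X_p$ is replaced by $X_{-p}$; in particular a totally predictive set is predictive.

\begin{example}[Cofinite sets]\label{ex:cofinite}
If $\mathbb N\setminus P$ is finite, then $P$ is totally predictive. Let $X$ be finite-valued with zero entropy and let $n\in\mathbb Z$. Choose $r\in\mathbb N$ with $n+rj\in P$ for all $j\ge1$. The process $Z_j=X_{n+rj}$ is stationary, and $H(Z_1,\dots,Z_N)\le H(X_1,\dots,X_{rN})$, so $h(Z)\le r\,h(X)=0$. Its future determines its present: $X_n=Z_0$ is measurable with respect to $\sigma(Z_j:j\ge1)\subset\sigma(X_p:p\in P)$.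
\end{example}

\begin{example}[Missing a progression]\label{ex:progression}
Let $r\ge2$ and $P=\mathbb N\setminus r\mathbb N$. Let $\xi_0,\dots,\xi_{r-1}$ be independent and identically distributed and put $X_n=\xi_{n\bmod r}$. This process is stationary, and $X_0$ is independent of $(X_n)_{r\nmid n}$. If the $\xi_j$ are fair coins, the entropy is $0$ because $H(X_1,\dots,X_N)\le r\log2$. If they are standard normal variables, the process is Gaussian with spectral measure $\frac1r\sum_{j<r}\delta_{j/r}$, which is singular. So $P$ has none of the three properties.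
\end{example}

Cofinite sets also have property (iii), as we note in Section~\ref{sec:gauss}. In these examples the finite-valued and the Gaussian notions agree, and in Example~\ref{ex:progression} one construction defeats both. The following question is posed in \cite{CW}.

\medskip
\noindent\textbf{Question.} \emph{Is there a set $P\subset\mathbb N$ that is totally predictive for zero entropy Gaussian processes but not totally predictive?}
\medskip

The Gaussian property is a statement of harmonic analysis. For a complex Borel measure $\nu$ on $\mathbb T$ let $\hat\nu(n)=\int e_{-n}\,d\nu$ and $\operatorname{spec}\nu=\{n\in\mathbb Z:\hat\nu(n)\ne0\}$.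

\begin{proposition}\label{prop:gauss}
A set $P\subset\mathbb N$ is totally predictive for zero entropy Gaussian processes if and only if there is no nonzero singular measure $\nu$ with $\hat\nu(p)=0$ for all $p\in P$.
\end{proposition}

The ``if'' direction uses only covariances, so a set with the Gaussian property determines \emph{every} real, square-integrable stationary process with singular spectral measure (Remark~\ref{rem:linear}). If zero entropy forced the spectral measure of a finite-valued process to be singular, as it does for Gaussian processes, the answer to the Question would be no. A counterexample therefore needs a process that is deterministic for a reason that covariances do not see. We construct one, and the answer is yes.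

A set $\Lambda\subset\mathbb Z$ is a \emph{Riesz set} if every measure $\nu$ with $\operatorname{spec}\nu\subset\Lambda$ is absolutely continuous.

\begin{theorem}\label{thm:main}
There are integers $0<p_1<q_1<p_2<q_2<\cdots$ such that, with $M_i=\{p_i,\ q_i-p_i,\ -q_i\}$ and
\[
Q=\Big\{\sum_{i\in F}m_i:\ \emptyset\ne F\subset\mathbb N\text{ finite},\ m_i\in M_i\Big\},\qquad P=\mathbb N\setminus Q,
\]
the following hold.
\begin{enumerate}
\item[(A)] $\mathbb Z\setminus P$ is a Riesz set. Consequently $P$ is totally predictive for zero entropy Gaussian processes.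
\item[(B)] There is a stationary process $(X_n)$ of zero entropy with values in $\{0,1\}$ such that $X_0$ is uniform and independent of $(X_n)_{n\in\mathbb Z\setminus(Q\cup\{0\})}$, in particular of $(X_p)_{p\in P}$. Consequently $P$ is not totally predictive, and not even predictive.
\end{enumerate}
\end{theorem}

By Example~\ref{ex:cofinite}, the set removed from $\mathbb N$ has to be infinite. No further lower bound on its size holds.

\begin{theorem}\label{thm:sparse}
Let $\psi:\mathbb N\to[0,\infty)$ be nondecreasing and unbounded. The integers in Theorem~\ref{thm:main} can be chosen so that, in addition, $|\{1,\dots,N\}\setminus P|\le\psi(N)$ for all $N$.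
\end{theorem}

The set $P$ is also large in an additive sense. Call $P\subset\mathbb N$ an \emph{SIP$^*$ set} if for every sequence $(a_i)_{i\ge1}$ in $\mathbb N$ it meets
\[
\operatorname{SIP}(a)=\Big\{\sum_{i\in F}\varepsilon_ia_i:\ F\subset\mathbb N\text{ finite},\ \varepsilon_i=\pm1\Big\}\cap\mathbb N .
\]
For the constant sequence $a_i=r$ this set is $r\mathbb N$, so an SIP$^*$ set avoids the obstruction of Example~\ref{ex:progression}.

\begin{theorem}\label{thm:sip}
The set $P$ of Theorem~\ref{thm:main} is an SIP$^*$ set. Hence neither ``$P$ is SIP$^*$'' nor ``$\mathbb Z\setminus P$ is a Riesz set'' implies that $P$ is predictive.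
\end{theorem}

The two halves of Theorem~\ref{thm:main} pull in opposite directions: $Q$ must be rich enough to hide the value $X_0$ of a deterministic process, and poor enough to carry no singular measure. Section~\ref{sec:model} shows on three and nine sites why the sets $M_i$ achieve both. Section~\ref{sec:parameters} proves the inequality behind (A) and chooses $p_i,q_i$. Parts (A) and (B) are proved in Sections~\ref{sec:riesz} and~\ref{sec:process}, and Theorems~\ref{thm:sparse} and~\ref{thm:sip} in Section~\ref{sec:complements}.

\section{Gaussian prediction is linear prediction}\label{sec:gauss}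

We recall the facts that connect Gaussian processes with measures on $\mathbb T$.

\emph{The spectral isometry.} Let $(X_n)$ be a real, centered, square-integrable stationary process with spectral measure $\mu$. Then $\mathbb E X_nX_m=\langle e_n,e_m\rangle_{L^2(\mu)}$, and trigonometric polynomials are dense in $L^2(\mu)$. So $X_n\mapsto e_n$ extends to an isometry from the complex closed linear span of $(X_n)$ onto $L^2(\mu)$. Every finite positive measure $\mu$ on $\mathbb T$ that is symmetric under $x\mapsto-x$ is the spectral measure of a centered real stationary Gaussian process, because $(n,m)\mapsto\int e_{n-m}\,d\mu$ is then real and positive semidefinite.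

\emph{Gaussian conditioning.} In a centered Gaussian process, $\mathbb E[X_n\mid X_p,\,p\in P]$ is the orthogonal projection $\pi X_n$ of $X_n$ onto the closed linear span of $(X_p)_{p\in P}$. Indeed $X_n-\pi X_n$ is jointly Gaussian with $(X_p)_{p\in P}$ and uncorrelated with each $X_p$, hence independent of the family.

\begin{proof}[Proof of Proposition~\ref{prop:gauss}]
For a finite positive measure $\mu$ and $g\in L^2(\mu)\subset L^1(\mu)$,
\begin{equation}\label{eq:pairing}
\langle g,e_p\rangle_{L^2(\mu)}=\int g\,e_{-p}\,d\mu=\widehat{g\mu}(p).
\end{equation}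

Suppose that no nonzero singular measure has Fourier coefficients vanishing on $P$. Let $(X_n)$ be a real stationary Gaussian process with singular spectral measure $\mu$. Subtracting the mean, a deterministic constant, changes no $\sigma$-algebra, so we assume that the process is centered. If $g\in L^2(\mu)$ is orthogonal to all $e_p$ with $p\in P$, then $g\mu$ is singular and $\widehat{g\mu}$ vanishes on $P$ by \eqref{eq:pairing}, so $g=0$. Hence $\{e_p\}_{p\in P}$ spans a dense subspace of $L^2(\mu)$. By the isometry each $X_n$ is an $L^2$ limit of linear combinations of $(X_p)_{p\in P}$, and so it is measurable with respect to $\sigma(X_p:p\in P)$.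

Conversely, let $\nu\ne0$ be singular with $\hat\nu|_P=0$. The spectral measure of a real process is positive and symmetric, so we pass to $\mu=|\nu|+|\nu|^\sim$, where $|\nu|^\sim$ is the image of $|\nu|$ under $x\mapsto-x$. This $\mu$ is symmetric and singular, and $|\nu|\le\mu$ gives $\nu=g\mu$ with $|g|\le1$ and $g\ne0$ in $L^2(\mu)$. The centered real Gaussian process with spectral measure $\mu$ has zero entropy. If every $X_n$ were measurable with respect to $\sigma(X_p:p\in P)$, then $X_n=\mathbb E[X_n\mid X_p,\,p\in P]$ would lie in the closed span of $(X_p)_{p\in P}$, and $\{e_p\}_{p\in P}$ would span a dense subspace of $L^2(\mu)$. But $g\ne0$ is orthogonal to these $e_p$ by \eqref{eq:pairing}.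
\end{proof}

\begin{remark}\label{rem:linear}
The first half of the proof did not use that the process is Gaussian. If $P$ satisfies the condition of Proposition~\ref{prop:gauss}, then in every real, square-integrable stationary process with singular spectral measure each $X_n$ is an $L^2$ limit of affine combinations of $(X_p)_{p\in P}$.
\end{remark}

If $\mathbb Z\setminus P$ is a Riesz set, a singular measure $\nu$ with $\hat\nu|_P=0$ is also absolutely continuous, hence $0$. This gives the second sentence of Theorem~\ref{thm:main}(A) from the first. Two classical facts bound the notion of a Riesz set from either side.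

\emph{The F.~and M.~Riesz theorem.} A measure $\nu$ with $\hat\nu(n)=0$ for all $n\ge1$ is absolutely continuous; that is, $\{n\le0\}$ is a Riesz set. Subsets of Riesz sets are Riesz sets, and so are translates, because $\operatorname{spec}(e_k\nu)=k+\operatorname{spec}\nu$. If $\mathbb N\setminus P$ is finite, then $\mathbb Z\setminus P$ lies in a translate of $\{n\le0\}$, and $P$ has property (iii) of Definition~\ref{def:predictive}.

\emph{Riesz products.} Let $t_1,t_2,\dots\in\mathbb N$ with $t_{j+1}\ge3t_j$. Then $2\sum_{i<j}t_i<t_j$, so an integer has at most one representation as a finite sum $\sum_j\varepsilon_jt_j$ with $\varepsilon_j\in\{0,\pm1\}$: in the difference of two representations the term of largest index dominates. The polynomials $R_J=\prod_{j\le J}(1+\cos2\pi t_jx)$ are nonnegative. Expanding $1+\cos 2\pi tx=1+\frac12e_t+\frac12e_{-t}$ shows that $\hat R_J(0)=1$, that $\hat R_J(n)$ is eventually constant in $J$ for each $n$, and that it vanishes unless $n$ has such a representation. So $R_J\,dx$ converges weak$^*$ to a probability measure, the \emph{Riesz product} of $(t_j)$, with spectrum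 in $\{\sum_j\varepsilon_jt_j:\varepsilon_j\in\{0,\pm1\}\}$. This measure is singular \cite{Zygmund}. A set that contains all these symmetric sums is therefore not a Riesz set.

\section{Three bits with sum zero}\label{sec:model}

This section is not needed for the proofs. It shows the construction at the first two levels.

\subsection*{One level}
Let three sites $0,1,2$, indexed modulo $3$, carry bits with sum zero:
\[
G=\{x\in\mathbb F_2^3:\ x_0+x_1+x_2=0\}=\{000,\ 110,\ 011,\ 101\}.
\]
The nonzero elements are $w^a=\delta_a+\delta_{a+1}$ for $a=0,1,2$. Let $x$ be uniform in $G$. Adding $w^a$ preserves the law of $x$, flips $x_a$ and fixes $x_{a+2}$. Hence $x_a$ is a fair coin independent of $x_{a+2}$. We call $w^a$ the \emph{witness} at $a$. To be unable to predict $x_a$, an observer only has to be denied the site $a$ itself and the \emph{next} site $a+1$.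

Now spread the sites along $\mathbb Z$. Take $0<p<q$ with $p\equiv1$ and $q\equiv2\pmod 3$, and a uniform phase $y\in\mathbb Z/3\mathbb Z$. The tiles $b+\{0,p,q\}$ with $y+b\equiv0\pmod3$ partition $\mathbb Z$. Put independent copies of $x$ on the tiles. The resulting process is stationary, since a shift by one replaces $y$ by $y+1$, and it has two free bits per three sites. The integer $0$ occupies position $a=y$ in its tile, and the next position of that tile is the integer
\[
p\quad(a=0),\qquad q-p\quad(a=1),\qquad -q\quad(a=2).
\]
Whatever the phase, $X_0$ is a fair coin independent of $(X_n)_{n\notin\{0,p,q-p,-q\}}$. For $(p,q)=(1,5)$ the tile is $\{0,1,5\}$ and the three \emph{moves} are $1$, $4$ and $-5$.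

\subsection*{Two levels}
The entropy has dropped from $\log2$ to at most $\frac23\log2$. To lower it further, take $3\times3$ arrays $(x_{c_1c_2})$ of bits in which every row and every column has sum zero. Such an array is determined by its four entries with $c_1,c_2\in\{0,1\}$. The witness at $(a_1,a_2)$ is the product $w^{a_1}\otimes w^{a_2}$; at $(1,2)$ it is
\[
w^1\otimes w^2=\begin{pmatrix}0\\1\\1\end{pmatrix}\begin{pmatrix}1&0&1\end{pmatrix}=\begin{pmatrix}0&0&0\\1&0&1\\1&0&1\end{pmatrix},
\]
with two ones or none in each row and column. Place the site $(c_1,c_2)$ at the integer $d_1(c_1)+d_2(c_2)$, where $d_i(0),d_i(1),d_i(2)$ are $0,p_i,q_i$. Seen from the site $(1,2)$, this witness is supported on $0$, $q_1-p_1$, $-q_2$ and $(q_1-p_1)-q_2$: sums of at most one move from each level. With $k$ levels there are $2^k$ free bits on $3^k$ sites, and the witnesses are supported on sums $\sum_{i\le k}m_i$ with $m_i\in M_i\cup\{0\}$. In the limit the entropy is $0$ and the supports lie in $Q\cup\{0\}$. This is part (B).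

\subsection*{Why three sites}
Two sites with $x_0+x_1=0$ also lose entropy: one free bit on $2^k$ sites. But the witness $\delta_0+\delta_1$ has the moves $p$ and $-p$, and the set to be removed from $\mathbb N$ consists of symmetric sums $\sum\varepsilon_ip_i$. When $p_{i+1}\ge3p_i$ these sums carry a Riesz product, and the Gaussian property fails by Proposition~\ref{prop:gauss}.

The moves around a cycle always add up to zero. With three sites, however, no \emph{two} of them do. To see why this matters, let $\nu$ be a measure with spectrum in $Q\cup\{0\}$, and let $f_k$ be the part of its Fourier series that involves only the levels $i\le k$. Then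
\[
f_k=f_{k-1}+g_1e_{p_k}+g_2e_{q_k-p_k}+g_3e_{-q_k}
\]
with $f_{k-1},g_1,g_2,g_3$ of degree much smaller than $p_k$. If $q_k$ is in turn much larger than $p_k$, then $e_{p_k}$ and $e_{q_k-p_k}$ behave like independent uniform variables $z,w$ on the unit circle, and $e_{-q_k}$ like $\bar z\bar w$. Near a point where $f_{k-1}\ne0$, passing to $f_k$ multiplies by a random factor $1+h$ with $h=a_1z+a_2w+a_3\bar z\bar w$. We measure size by $\int|f_k|^s$ with $s<1$, because this quantity tends to zero for singular $\nu$ (Lemma~\ref{lem:singular}). For a Riesz product the factor is $1+\operatorname{Re}z\ge0$, and Jensen's inequality gives $\mathbb E(1+\operatorname{Re}z)^s<1$: a fixed proportion is lost at every level. For the oriented factor we have $\mathbb Eh=\mathbb Eh^2=0$. The three-term relation first appears in $\mathbb Eh^3=6a_1a_2a_3$, which for small coefficients is too small to compete with $\mathbb E|h|^2$, and nothing is lost (Lemma~\ref{lem:factor}). So $\int|f_k|^s$ cannot tend to zero unless $\nu=0$. This is the core of part (A).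

\section{An $L^s$ inequality and the choice of $p_k$, $q_k$}\label{sec:parameters}

For $0<s\le1$ and $u,v\in\mathbb C$ we use $|u+v|^s\le|u|^s+|v|^s$ and its consequence $\big||u|^s-|v|^s\big|\le|u-v|^s$.

For $s=1$ the next inequality is $\mathbb E|1+h|\ge|\mathbb E(1+h)|=1$. The point is that it persists for some $s<1$, uniformly in the coefficients. Compactness gives this on any region where the inequality for $s=1$ is uniformly strict. It degenerates at the origin, and the space of coefficients is unbounded, so small and large coefficients are treated separately.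

\begin{lemma}\label{lem:factor}
There is $s\in[\frac12,1)$ such that for $z,w$ independent and uniform on the unit circle and all $a_1,a_2,a_3\in\mathbb C$,
\[
\mathbb E\,|1+a_1z+a_2w+a_3\bar z\bar w|^s\ge1 .
\]
\end{lemma}

\begin{proof}
Put $h=a_1z+a_2w+a_3\bar z\bar w$ and $\rho^2=|a_1|^2+|a_2|^2+|a_3|^2$. Distinct characters $z^jw^k$ are orthonormal, so $\mathbb E|h|^2=\rho^2$, and $|h|\le\sqrt3\,\rho$ by the Cauchy--Schwarz inequality. Let $\rho_0=1/256$.

\emph{Case $\rho\le\rho_0$, any $s\in[\frac12,1]$.} Let $\alpha=s/2\in[\frac14,\frac12]$. Here $|h|\le\frac12$, and $|1+h|^s=|1+u|^2$ with $u=\sum_{k\ge1}\binom\alpha kh^k$. All binomial coefficients satisfy $|\binom\alpha k|\le1$, so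
\[
u=\alpha h+v=\alpha h+\tbinom\alpha2h^2+v',\qquad |v|\le2|h|^2,\quad|v'|\le2|h|^3 .
\]
Then $|u|^2\ge\alpha^2|h|^2-2\alpha|h||v|\ge\alpha^2|h|^2-2|h|^3$, and
\[
|1+h|^s=1+2\operatorname{Re}u+|u|^2\ge1+2\operatorname{Re}\big(\alpha h+\tbinom\alpha2h^2\big)+\alpha^2|h|^2-6|h|^3 .
\]
Now $h^2=a_1^2z^2+a_2^2w^2+a_3^2\bar z^2\bar w^2+2a_1a_2zw+2a_1a_3\bar w+2a_2a_3\bar z$ contains no constant term, so $\mathbb Eh=\mathbb Eh^2=0$. Since $\mathbb E|h|^3\le\sqrt3\,\rho\,\mathbb E|h|^2=\sqrt3\,\rho^3$,
\[
\mathbb E|1+h|^s\ge1+\rho^2\Big(\frac1{16}-6\sqrt3\,\rho\Big)\ge1 .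
\]

\emph{Case $\rho\ge8$, any $s\in[\frac12,1]$.} Let $g=1+h$, so $\|g\|_2^2=1+\rho^2$. As a combination of four characters, $g$ satisfies $\|g\|_\infty\le2\|g\|_2$. From $|g|^2\le|g|^s\|g\|_\infty^{2-s}$ we get
\[
\mathbb E|g|^s\ge\frac{\|g\|_2^2}{(2\|g\|_2)^{2-s}}=2^{-(2-s)}\|g\|_2^s\ge2^{-3/2}(1+\rho^2)^{1/4}\ge\Big(\frac{65}{64}\Big)^{1/4}>1 .
\]

\emph{Case $\rho_0\le\rho\le8$.} Equality in $\mathbb E|1+h|\ge|\mathbb E(1+h)|=1$ forces $1+h\ge0$ almost everywhere, so $h=\bar h$. The characters $z,w,\bar z\bar w$ of $h$ are different from the characters $\bar z,\bar w,zw$ of $\bar h$, so $h=0$. Hence $\mathbb E|1+h|>1$ on the compact set $A=\{\rho_0\le\rho\le8\}$ of coefficients. The function $(s,a_1,a_2,a_3)\mapsto\mathbb E|1+h|^s$ is continuous on $[\frac12,1]\times A$, hence uniformly continuous, so it exceeds $1$ on $A$ for all $s<1$ close enough to $1$. Any such $s\in[\frac12,1)$ works in all three cases.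
\end{proof}

The orientation was used twice: in $\mathbb Eh^2=0$ and in the implication $h=\bar h\Rightarrow h=0$. Both fail for $h=\frac12(z+\bar z)$. We fix the exponent $s$ of Lemma~\ref{lem:factor} for the rest of the paper.

We transfer the inequality to the circle. A trigonometric polynomial has \emph{degree at most $D$} if it is a combination of the $e_n$ with $|n|\le D$. The polynomials to which the inequality will be applied depend on an unknown measure, so $p$ and $q$ must work for all polynomials of a given degree at once; compactness provides this.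

\begin{lemma}\label{lem:transfer}
Given $D\ge0$ and $\varepsilon\in(0,1)$ there is $R$ such that if $p>R$ and $q-p>R(p+1)$, then for all trigonometric polynomials $f_0,f_1,f_2,f_3$ of degree at most $D$,
\[
\int_{\mathbb T}|f_0+f_1e_p+f_2e_{q-p}+f_3e_{-q}|^s\,dx\ge(1-\varepsilon)\int_{\mathbb T}|f_0|^s\,dx .
\]
\end{lemma}

\begin{proof}
Both sides are homogeneous of degree $s$ in $f=(f_0,f_1,f_2,f_3)$, so we may let $f$ range over the unit sphere $\Sigma$ of this finite-dimensional space for some norm. On $\mathbb T^3$, with coordinates $(x,\xi,\zeta)$, $z=e(\xi)$ and $w=e(\zeta)$, put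
\[
\Phi_f=|f_0(x)+f_1(x)z+f_2(x)w+f_3(x)\bar z\bar w|^s,\qquad I(f)=\int_{\mathbb T^3}\Phi_f\,dx\,d\xi\,d\zeta .
\]
The map $f\mapsto\Phi_f\in C(\mathbb T^3)$ is continuous by the inequality $||u|^s-|v|^s|\le|u-v|^s$, so $\{\Phi_f:f\in\Sigma\}$ is compact and $I$ is continuous. If $I(f)=0$, then $\Phi_f\equiv0$, and the linear independence of $1,z,w,\bar z\bar w$ gives $f=0$. So $I\ge I_0$ on $\Sigma$ for some $I_0>0$. For each $x$ with $f_0(x)\ne0$, Lemma~\ref{lem:factor} with $a_j=f_j(x)/f_0(x)$ gives $\iint\Phi_f\,d\xi\,d\zeta\ge|f_0(x)|^s$, and this is trivial when $f_0(x)=0$. Hence $I(f)\ge\int|f_0|^s$.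

Let $\lambda_{p,q}$ be the image of Lebesgue measure under $x\mapsto(x,px,(q-p)x)$. Since $\overline{e_p}\,\overline{e_{q-p}}=e_{-q}$, the left side of the lemma is $\int\Phi_f\,d\lambda_{p,q}$. Put $\eta=\varepsilon I_0/4$. Choose a finite $\eta$-net in $\{\Phi_f\}$ and approximate its members uniformly within $\eta$ by trigonometric polynomials on $\mathbb T^3$. Let $R$ bound their degrees in each variable. Every $\Phi_f$ is then within $2\eta$ of one of these polynomials, say $W$.

Let $p>R$ and $q-p>R(p+1)$. The character $e(j_0x+j_1\xi+j_2\zeta)$ has $\lambda_{p,q}$-integral zero unless $j_0+j_1p+j_2(q-p)=0$. For $0<\max|j_i|\le R$ this does not occur: if $j_2\ne0$, then $|j_2|(q-p)>R(p+1)\ge|j_0+j_1p|$; if $j_2=0\ne j_1$, then $|j_1|p>R\ge|j_0|$; otherwise the sum is $j_0\ne0$. So $W$ has the same integral under $\lambda_{p,q}$ and under Lebesgue measure on $\mathbb T^3$, and $|\int\Phi_f\,d\lambda_{p,q}-I(f)|\le4\eta=\varepsilon I_0$. Therefore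
\[
\int\Phi_f\,d\lambda_{p,q}\ge I(f)-\varepsilon I_0\ge(1-\varepsilon)I(f)\ge(1-\varepsilon)\int|f_0|^s .\qedhere
\]
\end{proof}

\subsection*{The parameters}
Put $B_0=0$ and $B_k=q_1+\dots+q_k$. We choose positive integers $L_k,p_k,q_k$ inductively so that for all $k\ge1$:
\begin{enumerate}
\item[(P1)] $L_k>4B_{k-1}$, and $L_{k-1}\mid L_k$ if $k\ge2$;
\item[(P2)] $L_k\mid p_k$ and $L_k\mid q_k$;
\item[(P3)] $p_k\equiv3^{k-1}$ and $q_k\equiv2\cdot3^{k-1}\pmod{3^k}$;
\item[(P4)] $q_k\ge2p_k$;
\item[(P5)] for all trigonometric polynomials $f_0,\dots,f_3$ of degree at most $B_{k-1}$,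
\[
\int|f_0+f_1e_{p_k}+f_2e_{q_k-p_k}+f_3e_{-q_k}|^s\ge(1-2^{-k})\int|f_0|^s .
\]
\end{enumerate}
Conditions (P2) and (P3) allow $L_k$ at most $k-1$ factors of $3$, while (P1) wants it large, so we let powers of $2$ supply the size. Take $L_k=3^{k-1}2^{t_k}$ with $t_k$ nondecreasing and so large that (P1) holds. Let $R$ be given by Lemma~\ref{lem:transfer} for $D=B_{k-1}$ and $\varepsilon=2^{-k}$. Take $p_k=L_kr>R$ with $2^{t_k}r\equiv1\pmod3$, and then $q_k=L_kr'$ with $2^{t_k}r'\equiv2\pmod3$, $q_k\ge2p_k$ and $q_k-p_k>R(p_k+1)$. All conditions hold, and $p_k$ may be taken as large as we please. Also $p_k<q_k\le B_k<L_{k+1}\le p_{k+1}$.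

Part (B) will use only (P3). Part (A) will use (P1), (P2), (P4) and (P5), the first three through the following lemma. Let
\[
Q_k=\Big\{\sum_{i\le k}m_i:\ m_i\in M_i\cup\{0\}\Big\},\qquad Q_\infty=\bigcup_kQ_k=Q\cup\{0\}.
\]

\begin{lemma}\label{lem:arithmetic}
\begin{enumerate}
\item[(a)] If $n\in Q_k$, then $|n|\le B_k$.
\item[(b)] If $n=\sum_{i\le j}m_i$ with $m_i\in M_i\cup\{0\}$ and $m_j\ne0$, then $|n|\ge p_j-B_{j-1}>3B_{j-1}$. In particular $0\notin Q$, and $|n|>3B_k$ for $n\in Q_\infty\setminus Q_k$.
\item[(c)] If $n\in\mathbb Z\setminus Q_\infty$, $k\ge1$ and $B_k\ge|n|$, then $(n+L_{k+1}\mathbb Z)\cap Q_\infty=\emptyset$.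
\end{enumerate}
\end{lemma}

\begin{proof}
By (P4), every $m\in M_i$ satisfies $p_i\le|m|\le q_i$. This gives (a) and the first inequality in (b); the second follows from $p_j\ge L_j>4B_{j-1}$. An element of $Q_\infty\setminus Q_k$ has such a representation with $j>k$, and then $B_{j-1}\ge B_k$. For (c), $L_{k+1}$ divides $L_i$, hence $p_i$ and $q_i$, for all $i\ge k+1$. So each element of $Q_\infty$ is congruent modulo $L_{k+1}$ to some $n'\in Q_k$. If $n\equiv n'$, then $|n-n'|\le2B_k<L_{k+1}$ forces $n=n'\in Q_\infty$, a contradiction.
\end{proof}

\section{The complement of $P$ is a Riesz set}\label{sec:riesz}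

Since $0\in Q_\infty$, we have $\mathbb Z\setminus P\subset-\mathbb N\cup Q_\infty$. The F.~and M.~Riesz theorem handles measures with spectrum in $-\mathbb N$, and the argument sketched in Section~\ref{sec:model} handles singular measures with spectrum in $Q_\infty$. The difficulty is that a measure with spectrum in the union need not split into measures of these two kinds, and that we know nothing a priori about the spectrum of its singular part. Lemma~\ref{lem:arithmetic}(c) resolves this: each $n\notin Q_\infty$ lies in a residue class that misses $Q_\infty$, and restricting the spectrum to a residue class respects the Lebesgue decomposition.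

\begin{lemma}\label{lem:separate}
Let $\operatorname{spec}\nu\subset-\mathbb N\cup Q_\infty$, and let $\nu=\nu_a+\nu_s$ be the Lebesgue decomposition of $\nu$. Then $\operatorname{spec}\nu_s\subset Q_\infty$.
\end{lemma}

\begin{proof}
Let $n\notin Q_\infty$. Choose $k\ge1$ with $B_k\ge|n|$ and put $L=L_{k+1}$. For a measure $\kappa$ let $\tau_t\kappa$ be its image under $x\mapsto x+t$, so that $\widehat{\tau_t\kappa}(m)=e(-mt)\hat\kappa(m)$, and put
\[
\Pi\kappa=\frac1L\sum_{j=0}^{L-1}e(nj/L)\,\tau_{j/L}\kappa .
\]
Then $\widehat{\Pi\kappa}(m)=\hat\kappa(m)\,\frac1L\sum_je((n-m)j/L)$, which is $\hat\kappa(m)$ if $m\equiv n\pmod L$ and $0$ otherwise. As a finite combination of translates, $\Pi\kappa$ is absolutely continuous if $\kappa$ is, and singular if $\kappa$ is. Thus $\Pi\nu=\Pi\nu_a+\Pi\nu_s$ is the Lebesgue decomposition of $\Pi\nu$. By Lemma~\ref{lem:arithmetic}(c),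
\[
\operatorname{spec}\Pi\nu\subset(n+L\mathbb Z)\cap(-\mathbb N\cup Q_\infty)\subset-\mathbb N,
\]
so $\Pi\nu$ is absolutely continuous by the F.~and M.~Riesz theorem. Hence $\Pi\nu_s=0$, and $\hat\nu_s(n)=\widehat{\Pi\nu_s}(n)=0$.
\end{proof}

To cut the Fourier series of a measure at level $k$ we need a kernel that is bounded in $L^1$, concentrates at $0$, and has Fourier coefficients equal to $1$ on a long interval. Let
\[
K_N(x)=\sum_{|n|<N}\Big(1-\frac{|n|}N\Big)e_n(x)=\frac1N\Big(\frac{\sin\pi Nx}{\sin\pi x}\Big)^2
\]
be the Fej\'er kernel, which is nonnegative with integral $1$ and tends to $0$ uniformly outside every neighborhood of $0$. Put $V_N=2K_{2N}-K_N$. Then $\|V_N\|_1\le3$, $\hat V_N(n)=2(1-\frac{|n|}{2N})-(1-\frac{|n|}N)=1$ for $|n|\le N$, and $\hat V_N(n)=0$ for $|n|\ge2N$. For a measure $\nu$ of total variation $\|\nu\|$, the polynomial $V_N*\nu(x)=\int V_N(x-t)\,d\nu(t)$ equals $\sum_n\hat V_N(n)\hat\nu(n)e_n$, and $\|V_N*\nu\|_1\le3\|\nu\|$.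

\begin{lemma}\label{lem:singular}
If $\nu$ is singular, then $\int|V_N*\nu|^s\,dx\to0$ as $N\to\infty$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$. Since $|\nu|$ is carried by a Lebesgue-null Borel set and is inner regular, there is a compact null set $E$ with $|\nu|(\mathbb T\setminus E)<\varepsilon$. Let $\nu_1=\nu|_E$ and $\nu_2=\nu-\nu_1$. By Jensen's inequality, $\int|V_N*\nu_2|^s\le\|V_N*\nu_2\|_1^s\le(3\varepsilon)^s$. Let $u_N=V_N*\nu_1$. If $x\notin E$, then $x-E$ avoids a neighborhood $U$ of $0$, and $|u_N(x)|\le\|\nu\|\sup_{\mathbb T\setminus U}|V_N|\to0$. So $u_N\to0$ almost everywhere, hence in measure. By H\"older's inequality with exponents $1/s$ and $1/(1-s)$,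
\[
\int|u_N|^s\le\varepsilon^s+\int_{\{|u_N|>\varepsilon\}}|u_N|^s\le\varepsilon^s+(3\|\nu\|)^s\,|\{|u_N|>\varepsilon\}|^{1-s},
\]
where $|\cdot|$ in the last factor is Lebesgue measure, and this factor tends to $0$ because $s<1$. By subadditivity, $\limsup_N\int|V_N*\nu|^s\le\varepsilon^s+(3\varepsilon)^s$ for every $\varepsilon>0$.
\end{proof}

The lemma fails for $s=1$: for $\nu=\delta_0$ we have $\|V_N\|_1\ge\hat V_N(0)=1$. This is why Lemma~\ref{lem:factor} is needed below the exponent at which it is trivial.

\begin{lemma}\label{lem:nosingular}
A singular measure $\nu$ with $\operatorname{spec}\nu\subset Q_\infty$ is zero.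
\end{lemma}

\begin{proof}
Put $f_k=V_{B_k}*\nu$ for $k\ge1$. By Lemma~\ref{lem:arithmetic}(a),(b), the spectrum of $\nu$ consists of elements of $Q_k$, where $|n|\le B_k$ and $\hat V_{B_k}=1$, and of elements with $|n|>3B_k$, where $\hat V_{B_k}=0$. So
\[
f_k=\sum_{n\in Q_k}\hat\nu(n)e_n .
\]
Let $k\ge2$. For each $n\in Q_k\setminus Q_{k-1}$ fix a representation $n=m+n'$ with $m\in M_k$ and $n'\in Q_{k-1}$, and group the terms according to $m$. This gives $f_k=f_{k-1}+g_1e_{p_k}+g_2e_{q_k-p_k}+g_3e_{-q_k}$, where $f_{k-1},g_1,g_2,g_3$ have spectrum in $Q_{k-1}$ and hence degree at most $B_{k-1}$. By (P5), $\int|f_k|^s\ge(1-2^{-k})\int|f_{k-1}|^s$. Since $\prod_{j\ge2}(1-2^{-j})\ge1-\sum_{j\ge2}2^{-j}=\frac12$,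
\[
\int|f_l|^s\ge\frac12\int|f_k|^s\qquad(l>k\ge1).
\]
The left side tends to $0$ as $l\to\infty$ by Lemma~\ref{lem:singular}. So $f_k=0$ for all $k$, all Fourier coefficients of $\nu$ vanish, and $\nu=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Let $\operatorname{spec}\nu\subset\mathbb Z\setminus P\subset-\mathbb N\cup Q_\infty$. By Lemma~\ref{lem:separate} the singular part of $\nu$ has spectrum in $Q_\infty$, and by Lemma~\ref{lem:nosingular} it is zero. So $\mathbb Z\setminus P$ is a Riesz set, and the Gaussian statement follows from Proposition~\ref{prop:gauss}, as noted after Remark~\ref{rem:linear}.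
\end{proof}

\section{The process}\label{sec:process}

We carry out the construction of Section~\ref{sec:model} with all levels at once. Two things have to be supplied: a phase that fixes the tilings of all levels compatibly, and a law for the bits, now that there is no top level on whose tiles independent copies could be placed. The phase is a $3$-adic integer, and the law is Haar measure on the group of solutions of all the relations.

\subsection*{Digits}
The group $\mathbb Z_3$ of $3$-adic integers is the inverse limit of the groups $\mathbb Z/3^k\mathbb Z$. It is a compact abelian group into which $\mathbb Z$ embeds, its Haar measure is uniform modulo each $3^k$, and a series $\sum_iu_i$ with $3^{i-1}\mid u_i$ converges in it. Put $d_i(0)=0$, $d_i(1)=p_i$, $d_i(2)=q_i$. Condition (P3) says that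
\begin{equation}\label{eq:digits}
d_i(c)\equiv c\,3^{i-1}\pmod{3^i}\qquad(c=0,1,2),
\end{equation}
so the $d_i(c)$ can replace the numbers $c\,3^{i-1}$ of the usual ternary expansion.

\begin{lemma}\label{lem:digits}
Every $u\in\mathbb Z_3$ has a unique expansion $u=\sum_{i\ge1}d_i(c_i)$ with \emph{digits} $c_i=c_i(u)\in\{0,1,2\}$. The word $(c_1(u),\dots,c_k(u))$ is the unique word $c\in\{0,1,2\}^k$ with $u\equiv\sum_{i\le k}d_i(c_i)\pmod{3^k}$. If $c_i(u)=0$, then $u$, $u+p_i$, $u+q_i$ have $i$-th digits $0,1,2$, and all their other digits agree.
\end{lemma}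

\begin{proof}
If two finite or infinite words $c,c'$ of the same length first differ at $i$, then by \eqref{eq:digits} the difference of their sums is congruent to $(c_i-c_i')3^{i-1}\not\equiv0$ modulo $3^i$. This proves uniqueness of infinite expansions, and shows that $c\mapsto\sum_{i\le k}d_i(c_i)\bmod3^k$ is an injection of $\{0,1,2\}^k$ into $\mathbb Z/3^k\mathbb Z$, hence a bijection. Given $u$, let $c^{(k)}$ be the word of length $k$ whose sum is congruent to $u$ modulo $3^k$. Since $3^k\mid d_{k+1}(c)$, the first $k$ letters of $c^{(k+1)}$ have this property too, so they form $c^{(k)}$. The words $c^{(k)}$ are thus the prefixes of one infinite word, whose sum is $u$. Finally, if $c_i(u)=0$, replacing the $i$-th digit by $1$ or $2$ produces an expansion of $u+p_i$ or $u+q_i$, and expansions are unique.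
\end{proof}

\subsection*{Definition and stationarity}
Given a phase $y\in\mathbb Z_3$, the digit $c_i(y+n)$ is the position of the integer $n$ in its triple of level $i$. Let
\[
G_y=\big\{x\in\mathbb F_2^{\mathbb Z}:\ x_n+x_{n+p_i}+x_{n+q_i}=0\ \text{ whenever } i\ge1,\ n\in\mathbb Z,\ c_i(y+n)=0\big\}.
\]
This is a closed subgroup of the compact group $\mathbb F_2^{\mathbb Z}$. Let $\theta_y$ be its Haar probability measure, regarded as a measure on $\mathbb F_2^{\mathbb Z}$.

\begin{lemma}\label{lem:measurable}
For every Borel set $A\subset\mathbb F_2^{\mathbb Z}$ the function $y\mapsto\theta_y(A)$ is Borel.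
\end{lemma}

\begin{proof}
For finite $F\subset\mathbb Z$ let $\chi_F(x)=(-1)^{\sum_{n\in F}x_n}$. This is a character, so $\int\chi_F\,d\theta_y$ is $1$ if $\chi_F$ is trivial on $G_y$ and $0$ otherwise. Let $\mathcal V$ be the $\mathbb F_2$-vector space of finitely supported vectors, and $\mathcal R_y\subset\mathcal V$ the span of the relation vectors $1_{\{n,n+p_i,n+q_i\}}$ with $c_i(y+n)=0$. The linear functionals on $\mathcal V$ are the maps $v\mapsto\sum_nv_nx_n$ with $x\in\mathbb F_2^{\mathbb Z}$, and $G_y$ consists of those that vanish on $\mathcal R_y$. A vector outside a subspace is separated from it by a functional, so $\chi_F$ is trivial on $G_y$ if and only if $1_F\in\mathcal R_y$. If $1_F$ is a sum of finitely many relation vectors of $y$, it is the same sum for all $y'$ congruent to $y$ modulo a high power of $3$, since $c_i(y+n)$ depends only on $y$ modulo $3^i$. So $y\mapsto\int\chi_F\,d\theta_y$ is the indicator of an open set. Indicators of cylinder sets are finite linear combinations of the $\chi_F$, and the monotone class theorem extends measurability to all Borel sets $A$.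
\end{proof}

Let $y$ be Haar distributed on $\mathbb Z_3$, let $x$ have law $\theta_y$ given $y$, and set $X_n=x_n$. The shift $(Sx)_n=x_{n+1}$ turns the relation of $G_y$ at $(i,n+1)$ into the relation of $G_{y+1}$ at $(i,n)$, both being imposed exactly when $c_i(y+1+n)=0$. So $S$ is a continuous isomorphism of $G_y$ onto $G_{y+1}$, and it carries $\theta_y$ to $\theta_{y+1}$ by uniqueness of Haar measure. As $y\mapsto y+1$ preserves Haar measure on $\mathbb Z_3$, the map $(y,x)\mapsto(y+1,Sx)$ preserves the joint law, and $(X_n)$ is stationary.

\subsection*{Zero entropy}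
Fix $k$ and let $T_k=\{\sum_{i\le k}d_i(c_i):c\in\{0,1,2\}^k\}$. By Lemma~\ref{lem:digits} this set has $3^k$ elements, and it lies in $[0,B_k]$. Call $b+T_k$ a \emph{tile} if $b\in\mathbb Z$ and $y+b\in3^k\mathbb Z_3$. If $n=b+\sum_{i\le k}d_i(c_i)$ is a point of a tile, then $y+n\equiv\sum_{i\le k}d_i(c_i)\pmod{3^k}$, so $c$ is the word of the first $k$ digits of $y+n$ and $b$ is determined by $n$. Conversely each $n$ lies in the tile with $b=n-\sum_{i\le k}d_i(c_i(y+n))$. Thus the tiles partition $\mathbb Z$, and the partition depends only on $y$ modulo $3^k$.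

Identify the points of a tile with words $c\in\{0,1,2\}^k$. If $c_i=2$, the relation of level $i$ expresses the bit at $c$ as the sum of the bits at the two words obtained by replacing $c_i$ by $0$ and by $1$. Induction on the number of letters $2$ shows that $x$ on a tile is determined by its values at the $2^k$ words in $\{0,1\}^k$. At most $N/3^k$ tiles are contained in $[1,N]$. The tile of $n$ lies in $[n-B_k,n+B_k]$, so these tiles cover all but at most $2B_k$ points of $[1,N]$. Given $y$ modulo $3^k$, the block $(X_1,\dots,X_N)$ is therefore a function of at most $N(2/3)^k+2B_k$ bits, and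
\[
H(X_1,\dots,X_N)\le k\log3+\big(N(2/3)^k+2B_k\big)\log2 .
\]
Dividing by $N$ and letting $N\to\infty$ gives $h(X)\le(2/3)^k\log2$ for every $k$. Hence $h(X)=0$.

\subsection*{The witness}
So far $G_y$ could be trivial. The witness at $0$ shows that it is not. It is the product over all levels of the one-level witnesses $w^{c_i(y)}$, restricted to the integers whose digits differ from those of $0$ at finitely many levels. The restriction is what makes the support consist of \emph{finite} sums of moves.

\begin{lemma}\label{lem:witness}
Fix $y\in\mathbb Z_3$ and define $\omega\in\mathbb F_2^{\mathbb Z}$ by $\omega_n=1$ if and only if $c_i(y+n)=c_i(y)$ for all but finitely many $i$ and $c_i(y+n)-c_i(y)\in\{0,1\}\bmod3$ for all $i$. Then $\omega_0=1$, $\omega\in G_y$, and $\omega_n=0$ for all $n\notin Q_\infty$.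
\end{lemma}

\begin{proof}
The value $\omega_0=1$ is immediate. Let $c_i(y+n)=0$. By Lemma~\ref{lem:digits}, the points $n,n+p_i,n+q_i$ have $i$-th digits $0,1,2$ and share their other digits. If the shared digits violate one of the two conditions, $\omega$ vanishes at all three points. Otherwise $\omega=1$ exactly at the two points whose $i$-th digit is $c_i(y)$ or $c_i(y)+1$ modulo $3$. In both cases $\omega_n+\omega_{n+p_i}+\omega_{n+q_i}=0$ in $\mathbb F_2$, so $\omega\in G_y$.

Let $\omega_n=1$, and let the digits of $y+n$ and $y$ agree beyond the index $k$. Subtracting the expansions,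
\[
n=(y+n)-y=\sum_{i\le k}\big(d_i(c_i(y+n))-d_i(c_i(y))\big)
\]
in $\mathbb Z_3$, hence in $\mathbb Z$, since both sides are integers. Each term is $0$ or one of $d_i(1)-d_i(0)=p_i$, $d_i(2)-d_i(1)=q_i-p_i$, $d_i(0)-d_i(2)=-q_i$. So $n\in Q_k\subset Q_\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
The process $(X_n)$ is stationary, has values in $\{0,1\}$ and has zero entropy. Let $A$ be an event in $\sigma(x_n:n\notin Q_\infty)$. For fixed $y$, translation by the witness $\omega\in G_y$ preserves $\theta_y$, flips $x_0$ and fixes $x_n$ for $n\notin Q_\infty$. It therefore exchanges $A\cap\{x_0=0\}$ and $A\cap\{x_0=1\}$, and these sets have the same $\theta_y$-measure. Integrating over $y$ gives $\mathbb P(A,X_0=0)=\mathbb P(A,X_0=1)=\frac12\mathbb P(A)$. Taking $A$ to be the whole space shows that $X_0$ is uniform, and then the identity says that $X_0$ is independent of $(X_n)_{n\notin Q_\infty}$.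

Since $P\cap Q_\infty=\emptyset$, the nonconstant variable $X_0$ is independent of $(X_p)_{p\in P}$, so it is not measurable with respect to $\sigma(X_p:p\in P)$, and $P$ is not totally predictive. The reversed process $Y_n=X_{-n}$ has zero entropy and $Y_0$ is independent of $(Y_{-p})_{p\in P}$, so $P$ is not predictive.
\end{proof}

\begin{remark}\label{rem:white}
Covariances do not see this process at all: its variables are pairwise independent. By (P3), every element of $M_j$ is congruent to $3^{j-1}$ modulo $3^j$. Suppose that $\sum_i(m_i+m_i')=0$ with $m_i,m_i'\in M_i\cup\{0\}$ not all zero, and let $j$ be the least index with $(m_j,m_j')\ne(0,0)$. Then the sum is congruent to $3^{j-1}$ or $2\cdot3^{j-1}$ modulo $3^j$, a contradiction. So $Q_\infty\cap(-Q_\infty)=\{0\}$. For $n\ne0$, either $n\notin Q_\infty$ and $X_0$ is independent of $X_n$, or $-n\notin Q_\infty$ and $X_0$ is independent of $X_{-n}$, which by stationarity is the same statement. The spectral measure of $(X_n)$ is therefore $\frac14\,dx$, as for independent fair coins, although the entropy is zero.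
\end{remark}

\section{Sparse complements and symmetric sums}\label{sec:complements}

\begin{proof}[Proof of Theorem~\ref{thm:sparse}]
Only finitely many elements of $Q$ use the levels $i\le k$ alone, and the others are about as large as $p_{k+1}$, which we are free to postpone until $\psi$ has grown. At step $k$ of the construction in Section~\ref{sec:parameters}, take $p_k$ so large that in addition $\psi(N)\ge4^k$ for all $N\ge p_k/2$; this is possible because $\psi$ is nondecreasing and unbounded. Let $A_k=p_k-B_{k-1}$. From $p_k>4B_{k-1}$ we get $A_k\ge p_k/2$ and $A_{k+1}>3B_k>p_k\ge A_k$, so $(A_k)$ is a strictly increasing sequence of integers with $A_1=p_1$. By Lemma~\ref{lem:arithmetic}(b), an element of $Q$ whose largest level is $j$ has absolute value at least $A_j$. Note that $\{1,\dots,N\}\setminus P=Q\cap[1,N]$. If $N<A_1$, this set is empty. If $A_k\le N<A_{k+1}$ with $k\ge1$, it is contained in $Q_k\setminus\{0\}$, which has at most $4^k-1$ elements, and $4^k\le\psi(N)$ because $N\ge A_k\ge p_k/2$.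
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sip}]
Let $(a_i)$ be a sequence in $\mathbb N$; it need not grow. Since $a_i\ge1$, we can choose consecutive disjoint finite blocks $F_1,F_2,\dots$ of indices, each long enough that the sums $t_j=\sum_{i\in F_j}a_i$ satisfy $t_{j+1}\ge3t_j$. Because the blocks are disjoint, every positive integer of the form $\sum_j\varepsilon_jt_j$ with $\varepsilon_j\in\{0,\pm1\}$ belongs to $\operatorname{SIP}(a)$. Let $\nu$ be the Riesz product of $(t_j)$, a singular probability measure with spectrum in the set of these sums. If $P$ missed $\operatorname{SIP}(a)$, the positive part of $\operatorname{spec}\nu$ would lie in $\mathbb N\setminus P$, and the rest lies in $\mathbb Z\setminus\mathbb N$. Then $\operatorname{spec}\nu\subset\mathbb Z\setminus P$, and $\nu$ would be absolutely continuous by Theorem~\ref{thm:main}(A), a contradiction. So $P$ is an SIP$^*$ set. Its complement in $\mathbb Z$ is a Riesz set by (A), and it is not predictive by (B).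
\end{proof}

\begin{thebibliography}{9}

\bibitem{CW}
Nishant Chandgotia and Benjamin Weiss, \emph{Predictive Sets}, arXiv:1911.04935 (2019).

\bibitem{Zygmund}
Zygmund, \emph{Trigonometric Series}, Ch.~V.7.

\end{thebibliography}
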